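# One-sided coefficients on $PSp(4,\mathbb R)$: an Eberlein algebra that does not contain the Fourier algebra

## 1. A point-separating Eberlein algebra that misses $A(G)$

**Theorem 1.** Let $G=PSp(4,\mathbb R)=Sp(4,\mathbb R)/\{\pm I\}$. There is a closed, translation-invariant Eberlein subalgebra $B$ of $B(G)$ that contains the constants, separates the points of $G$, and does not contain $A(G)$. Concretely, realize $Sp(4,\mathbb R)$ as the group of matrices
$$g=\begin{pmatrix}P&Q\\ \bar Q&\bar P\end{pmatrix}\in Sp(4,\mathbb C)\cap U(2,2),$$
let $k_\theta\in G$ be the class of $\mathrm{diag}(e^{i\theta/2}I,e^{-i\theta/2}I)$, and put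
$$B=\Big\{f\in B(G):\ \int_0^{2\pi}e^{-im\theta}f(xk_\theta y)\,d\theta=0\quad\text{for all }x,y\in G\text{ and all integers } m\ge1\Big\}. \tag{1}$$
Then $B$ has all these properties.

The theorem answers, in the negative, the following problem taken from Anthony To-Ming Lau and Hung Le Pham, "Characterisations of Fourier and Fourier–Stieltjes algebras on locally compact groups", arXiv:1511.07105 (2015). Suppose a closed algebra of coefficient functions is stable under translations, distinguishes the points of $G$, and is stable under bounded pointwise limits in the way $B(G)$ itself is. Must it contain $A(G)$? The answer is known to be yes when $G$ contains an open subgroup $H$ such that $H_d$, which is $H$ made discrete, is amenable. This does not apply to $PSp(4,\mathbb R)$: the group is connected, so its only open subgroup is itself, and as a discrete group it contains a free group on two generators (the image of one in $SL(2,\mathbb Z)\subset Sp(4,\mathbb R)$).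

Let us unpack the words. Let $G$ be a locally compact group. Representations are unitary and strongly continuous, and $\langle\cdot,\cdot\rangle$ is linear in the first variable.

**Definition (coefficients, $B(G)$, $A(G)$).** A *coefficient* of a representation $\rho$ is a function $\langle\rho(\cdot)\xi,\eta\rangle$ with $\xi,\eta\in H_\rho$. The Fourier–Stieltjes algebra $B(G)$ is the set of all coefficients of all representations. It is the dual of the group $C^*$-algebra $C^*(G)$ through $\langle f,a\rangle=\int_G fa$ for $a\in L^1(G)$, and carries the dual norm. The Fourier algebra $A(G)\subseteq B(G)$ is the set of coefficients of the left regular representation $\lambda_G$ on $L^2(G)$.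

For $G=\mathbb T$ we have $C^*(\mathbb T)=c_0(\mathbb Z)$, and $B(\mathbb T)=A(\mathbb T)$ is the set of functions $\sum_m c_me_m$, $e_m(t)=t^m$, with norm $\sum|c_m|<\infty$. For $G=\mathbb R$, $B(\mathbb R)$ is the set of Fourier–Stieltjes transforms of finite complex measures, while $A(\mathbb R)$ comes from the measures with $L^1$ density.

**Definition (the three conditions).** A subspace $B\subseteq B(G)$ is *closed* if it is norm-closed, and *translation-invariant* (t.i.) if $f\in B$ and $x,y\in G$ imply $f(x\,\cdot\,y)\in B$. It has the *Eberlein property* if, whenever a net $(f_\alpha)$ in $B$ with $\|f_\alpha\|_{B(G)}\le 1$ converges pointwise on $G$ to a continuous function $f$, then $f\in B$ and $\|f\|_{B(G)}\le1$.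

By Eberlein's theorem $B(G)$ itself has this property, so for a subspace the only issue is whether $f\in B$. The zero algebra is excluded throughout.

*Weak\** refers to $\sigma(B(G),C^*(G))$. For representations, $\rho\prec\pi$ (*$\rho$ is weakly contained in $\pi$*) means $\ker\pi\subseteq\ker\rho$ in $C^*(G)$. Equivalently, $\|\rho(a)\|\le\|\pi(a)\|$ for all $a$ in a dense $*$-subalgebra of $C^*(G)$. For $G=\mathbb T$ and $\pi=\bigoplus_{m\in S}e_m$, the kernel of $\pi$ is the set of sequences in $c_0(\mathbb Z)$ vanishing on $S$, so $e_k\prec\pi$ iff $k\in S$. We write $G_d$ for $G$ with the discrete topology. A representation $\rho$ of $G$ is also one of $G_d$, written $\rho_d$, and $C^*(G_d)$ is a completion of the group ring $\mathbb C[G]$.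

I shall use these textbook facts.

1. $\|\langle\rho(\cdot)\xi,\eta\rangle\|_{B(G)}\le\|\xi\|\|\eta\|$. The norm of a positive definite $f\in B(G)$ is $f(e)$. $B(G)$ is a Banach algebra under pointwise operations.
2. The convolutions $u*v$ with $u,v\in C_c(G)$ span a dense subspace of $A(G)$.
3. Raikov's theorem (Dixmier, *$C^*$-algebras*, 13.5.2): a weak\*-convergent net of continuous positive definite functions with value $1$ at $e$, whose limit also has value $1$ at $e$, converges uniformly on compact sets.
4. Kaplansky's density theorem.
5. Induction from a closed subgroup preserves weak containment (Fell; Bekka–de la Harpe–Valette, *Kazhdan's Property (T)*, from now on [BHV], F.3.5), and $\mathrm{Ind}(\tau|_\Gamma)\cong\tau\otimes\mathrm{Ind}\,1$ ([BHV, E.2.5]).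
6. A group $H$ has property (T) if every representation of $H$ that weakly contains $1_H$ has a nonzero invariant vector.

## 2. The circle and the line

The condition in (1) says that along the circle $k_\theta$ only the frequencies $m\le0$ occur. Why not impose this on the circle group itself? Let
$$N=\{f=\textstyle\sum c_me_m\in B(\mathbb T): c_m=0\text{ for }m\ge1\}.$$
It is a closed t.i. subalgebra, it contains $1$, it separates points because $e_{-1}\in N$, and it does not contain $A(\mathbb T)$. It is even weak\*-closed, since $c_m$ is the pairing of $f$ with an element of $c_0(\mathbb Z)$. So everything is fine except possibly the Eberlein property. That property fails, for the following reason.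

**Lemma 2 (recurrence).** Let $S$ be a set, $x\in\mathbb T^S$, $U$ a neighbourhood of $1$ in $\mathbb T^S$ and $N\ge1$. Then $x^n\in U$ for some $n\ge N$. Hence there is a net of integers $n_\alpha\to\infty$ with $x^{n_\alpha}\to1$.

*Proof.* Choose a neighbourhood $V$ of $1$ with $VV^{-1}\subseteq U$. The sequence $(x^{Nk})_{k\ge1}$ has a cluster point $y$ in the compact group $\mathbb T^S$, so $x^{Nk},x^{Nl}\in Vy$ for some $k<l$, and then $x^{N(l-k)}\in VV^{-1}\subseteq U$. The net is indexed by pairs $(U,N)$. $\square$

Apply the lemma with $S=\mathbb T$ and $x=(t)_{t\in\mathbb T}$: there are $n_\alpha\ge2$, $n_\alpha\to\infty$, with $t^{n_\alpha}\to1$ for every $t\in\mathbb T$. The functions $e_{-(n_\alpha-1)}\in N$ have norm $1$ and converge pointwise to the continuous function $e_1\notin N$. So $N$ is not Eberlein.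

The same device shows that on $\mathbb T$ the answer to the problem is yes. Let $B$ be nonzero, closed, t.i., Eberlein, separating. If $f\in B$, then $c_m e_m=\int \overline{e_m(s)}\,f(s\,\cdot)\,ds\in B$, so $B$ is the closed span of the characters in it. These form a semigroup $\{e_m:m\in S\}$. For $m\in S$, $e_{(n_\alpha-1)m}\to e_{-m}$ pointwise for a suitable net, so $-m\in S$. Thus $S$ is a subgroup of $\mathbb Z$, and separation forces $S=\mathbb Z$ and $B=A(\mathbb T)$.

On $\mathbb R$, the transforms of measures carried by $(-\infty,0]$ form a closed t.i. separating subalgebra $N_{\mathbb R}$. It is weak\*-closed, being the annihilator of $\{a\in C_0(\mathbb R)=C^*(\mathbb R):a=0\text{ on }(-\infty,0]\}$. Again $e^{-i(n_\alpha-1)x}\to e^{ix}$ pointwise for a net given by Lemma 2, so $N_{\mathbb R}$ is not Eberlein.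

The obstacle is now visible. One-sidedness gives a *weak\*-closed* algebra, but *pointwise* limits can leave it. We need a group on which pointwise limits of bounded nets stay inside every weak\*-closed t.i. space. The next three sections isolate what such a group should have.

## 3. Coefficient spaces and their kernels

The aim of this section is to replace a t.i. space by a single representation.

**Lemma 3.**
(a) Every $f\in B(G)$ can be written $f=\langle\rho(\cdot)\xi,\eta\rangle$ with both $\xi$ and $\eta$ cyclic for $\rho$. Every closed t.i. subspace containing $f$ then contains all coefficients of $\rho$.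
(b) If $B\subseteq B(G)$ is a closed t.i. subspace, there is a representation $\pi$ whose coefficients are exactly the elements of $B$. The weak\*-closure of $B$ is $(\ker\pi)^\perp$. $B$ separates points iff $\pi$ is injective. If $B$ is a subalgebra, all coefficients of all $\pi^{\otimes n}$, $n\ge1$, lie in $B$.

*Proof.* (a) Write $f=\langle\rho_0(\cdot)\xi_0,\eta_0\rangle$. Let $H_1$ be the cyclic subspace of $\xi_0$ and $\eta_1$ the projection of $\eta_0$ to $H_1$; then $f=\langle\rho_0(\cdot)\xi_0,\eta_1\rangle$. Let $H_2\subseteq H_1$ be the cyclic subspace of $\eta_1$ and $\xi_2$ the projection of $\xi_0$ to $H_2$; then $f=\langle\rho_0(\cdot)\xi_2,\eta_1\rangle$. The projection onto the invariant subspace $H_2$ commutes with $\rho_0$, so it maps the dense span of $\rho_0(G)\xi_0$ in $H_1$ onto the span of $\rho_0(G)\xi_2$, which is therefore dense in $H_2$. So $\xi_2$ and $\eta_1$ are both cyclic for $\rho=\rho_0|_{H_2}$. For the second claim,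
$$f(x^{-1}gy)=\langle\rho(g)\rho(y)\xi,\rho(x)\eta\rangle .$$
Take linear combinations over $x$ and $y$ and norm limits, using fact 1: all $\langle\rho(\cdot)\xi',\eta'\rangle$ lie in the closed t.i. subspace.

(b) Let $\pi=\bigoplus_{f\in B}\rho_f$ with $\rho_f$ as in (a). A coefficient of $\pi$ is an absolutely convergent sum of coefficients of the $\rho_f$, each in $B$ by (a), so it is in $B$. Each $f\in B$ occurs. The annihilator of $B$ in $C^*(G)$ is $\{a:\langle\pi(a)\xi,\eta\rangle=0\ \forall\xi,\eta\}=\ker\pi$, and the bipolar theorem gives the weak\*-closure. All elements of $B$ agree at $g$ and $h$ iff $\pi(g)=\pi(h)$, which gives the statement on separation. If $B$ is an algebra, coefficients of $\pi^{\otimes n}$ at algebraic tensors are finite sums of products of elements of $B$; pass to norm limits. $\square$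

The next lemma shows that weak\*-closedness is necessary for the Eberlein property. The example $N$ shows that it is not sufficient in general. (Theorem 1 does not need this lemma; later theorems do.)

**Lemma 4.** Every closed t.i. subspace $B$ with the Eberlein property is weak\*-closed.

*Proof.* Take $\pi$ as in Lemma 3(b) and $J=\ker\pi$. The weak\*-closure of $B$ is $J^\perp=(C^*(G)/J)^*$, which is spanned by the states of $C^*(G)/J$. So let $f\in J^\perp$ be positive definite with $f(e)=1$; we show $f\in B$. Let $B_1^+$ be the convex set of positive definite elements of $B$ of norm $\le1$. It contains $\langle\pi(\cdot)\xi,\xi\rangle$ for $\|\xi\|\le1$.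

*Claim: $f$ is in the weak\*-closure of $B_1^+$.* If not, Hahn–Banach gives $a\in C^*(G)$ with $\mathrm{Re}\,f(a)>\sup_{h\in B_1^+}\mathrm{Re}\,h(a)$. Positive functionals are hermitian, so we may replace $a$ by $(a+a^*)/2$ and assume $a=a^*$. Since $f$ is a state of $C^*(G)/J$ and $\pi$ is faithful there,
$$f(a)\le f(a_+)\le\|\pi(a)_+\|=\sup_{\|\xi\|\le1}\langle\pi(a)\xi,\xi\rangle\le\sup_{h\in B_1^+}h(a),$$
a contradiction.

So there are $f_\alpha\in B_1^+$ with $f_\alpha\to f$ weak\*. Since $1=\|f\|\le\liminf\|f_\alpha\|$ and $\|f_\alpha\|=f_\alpha(e)\le1$, we get $f_\alpha(e)\to1$. By Raikov's theorem $f_\alpha/f_\alpha(e)\to f$ uniformly on compact sets, hence $f_\alpha\to f$ pointwise. The Eberlein property gives $f\in B$. $\square$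

## 4. Pointwise limits see only $G_d$

Now let $B$ be weak\*-closed and t.i., and let $f$ be a pointwise limit of a bounded net from $B$. What survives of the relation "$f_\alpha$ belongs to $B$"?

**Lemma 5.** Let $B\subseteq B(G)$ be a weak\*-closed t.i. subspace, $\pi$ as in Lemma 3(b), $f_\alpha\in B$ with $\|f_\alpha\|\le1$, and $f_\alpha\to f$ pointwise with $f$ continuous. Then $f\in B(G)$ and $\|f\|\le1$. If $f=\langle\rho(\cdot)\xi,\eta\rangle$ with $\xi,\eta$ cyclic for $\rho$, then $\rho_d\prec\pi_d$, that is,
$$\Big\|\sum c(x)\rho(x)\Big\|\le\Big\|\sum c(x)\pi(x)\Big\|\qquad(c\in\mathbb C[G]). \tag{2}$$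

*Proof.* The first statement is Eberlein's theorem.

**Step 1: a bound for $f_\alpha$ that mentions only points.** Write $f_\alpha=\langle\pi(\cdot)\xi_\alpha,\eta_\alpha\rangle$ and let $\omega_\alpha(T)=\langle T\xi_\alpha,\eta_\alpha\rangle$, a normal functional on $\pi(G)''=\pi(C^*(G))''$. By Kaplansky density its norm is the norm of its restriction to $\pi(C^*(G))\cong C^*(G)/\ker\pi$. The quotient map carries the open unit ball of $C^*(G)$ onto that of the quotient, so this norm is $\|f_\alpha\|_{B(G)}\le1$. Hence for $c\in\mathbb C[G]$
$$\Big|\sum c(x)f_\alpha(x)\Big|=\Big|\omega_\alpha\Big(\sum c(x)\pi(x)\Big)\Big|\le\Big\|\sum c(x)\pi(x)\Big\| .$$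

**Step 2: pass to the limit.** The sum is finite, so
$$\Big|\sum c(x)f(x)\Big|\le\Big\|\sum c(x)\pi(x)\Big\|\qquad(c\in\mathbb C[G]).$$
For $c\in C^*(G_d)$ put $f(c)=\langle\rho_d(c)\xi,\eta\rangle$. By density $|f(c)|\le\|\pi_d(c)\|$ for all $c\in C^*(G_d)$, so $f$ vanishes on the ideal $\ker\pi_d$.

**Step 3: from $f$ to $\rho$.** Let $c\in\ker\pi_d$ and $x,y\in G$. Then $\delta_xc\,\delta_y\in\ker\pi_d$, so $0=f(\delta_xc\,\delta_y)=\langle\rho_d(c)\rho(y)\xi,\rho(x)^*\eta\rangle$. By cyclicity $\rho_d(c)=0$. So $\ker\pi_d\subseteq\ker\rho_d$. $\square$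

To conclude $f\in B=(\ker\pi)^\perp$ we would need $\rho\prec\pi$ as representations of $G$, i.e. $\ker\pi\subseteq\ker\rho$ in $C^*(G)$. From (2) alone this does not follow. In the example $N$ on $\mathbb T$ take $\pi=\bigoplus_{m\le0}e_m$ and $\rho=e_1$. The nets of §2 give $|\sum c(x)x|\le\sup_{m\le0}|\sum c(x)x^m|=\|\sum c(x)\pi(x)\|$, which is (2), although $e_1\not\prec\pi$ over $\mathbb T$. This is exactly where the naive approach stops: *weak containment over $G_d$ does not imply weak containment over $G$.*

What would help is a subgroup whose abstract structure remembers $G$. Inequality (2) holds for $c$ supported on any subgroup of $G$, in particular on the image of a countable group $\Gamma$. So it suffices to find a $\Gamma\to G$ for which weak containment over the discrete group $\Gamma$ implies weak containment over $G$. A lattice in $G$ itself is not obviously enough: inducing $\pi|_\Gamma$ back to $G$ gives $\pi\otimes L^2(G/\Gamma)$, which may be weakly larger than $\pi$. The idea is to use a lattice in $G\times H$, where an auxiliary group $H$ acts trivially on everything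 we care about and with a spectral gap on everything else. An element of $C^*(H)$ can then switch off the unwanted part.

## 5. Weak containment recovered from a lattice in $G\times H$

Recall that a *lattice* in a locally compact group $L$ is a discrete subgroup $\Gamma$ such that $L/\Gamma$ carries a finite $L$-invariant measure.

**Definition (hypothesis (R)).** A second countable locally compact group $G$ satisfies (R) if there are a second countable locally compact group $H$ and a lattice $\Gamma\subset G\times H$ such that, with $X=(G\times H)/\Gamma$, the representation $\kappa_0$ of $H$ on $L^2_0(X)=L^2(X)\ominus\mathbb C1$ does not weakly contain $1_H$. Write $p:\Gamma\to G$ for the projection.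

Here is an example of what can go wrong. Let $\ell$ be a prime and embed $\mathbb Z[1/\ell]$ diagonally in $\mathbb R\times\mathbb Q_\ell$. It is discrete, because an element $a$ with $|a|<1$ and $|a|_\ell\le1$ is an integer of absolute value $<1$, so $a=0$. It is cocompact: modulo $\mathbb Z[1/\ell]$ we can bring the second coordinate into $\mathbb Z_\ell$, and then the first one into $[0,1]$ by an integer. The characters of the compact group $X$ are indexed by $a\in\mathbb Z[1/\ell]$, and the $a$-th one restricts to $\mathbb Q_\ell$ as $y\mapsto e^{-2\pi i\{ay\}}$, where $\{\cdot\}$ is the $\ell$-adic fractional part. For $a\ne0$ this is non-trivial, so $\kappa_0$ has no invariant vector. But for $a=\ell^n$, $n\to\infty$, these characters tend to $1$ uniformly on compact sets, so $1_H\prec\kappa_0$. The absence of invariant vectors is not the same as a gap. (No other choice would help for $\mathbb R$: by Theorem 6 and the example $N_{\mathbb R}$, the group $\mathbb R$ satisfies (R) for no $H$ and $\Gamma$.)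

**Theorem 6.** Assume that $G$ satisfies (R).
(a) If $\rho,\pi$ are representations of $G$ and $\rho\circ p\prec\pi\circ p$ as representations of $\Gamma$, then $\rho\prec\pi$.
(b) Every weak\*-closed t.i. subspace of $B(G)$ has the Eberlein property. Hence, by Lemma 4, a closed t.i. subspace is Eberlein iff it is weak\*-closed.

*Proof of (a).*

**Step 1: induce to $G\times H$.** This step turns a statement about $\Gamma$ into one about $G\times H$. Let $\pi\boxtimes1_H$ be the representation $(g,h)\mapsto\pi(g)$. Then $\pi\circ p=(\pi\boxtimes1_H)|_\Gamma$, so by fact 5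
$$\mathrm{Ind}_\Gamma^{G\times H}(\pi\circ p)\cong(\pi\boxtimes1)\otimes L^2(X).$$
In formulas: with $\tau=\pi\boxtimes1$, the induced space consists of functions $F$ on $G\times H$ with $F(l\gamma)=\tau(\gamma)^{-1}F(l)$ and square-integrable norm on $X$, acted on by left translation. The map sending $F$ to $l\mapsto\tau(l)F(l)$ produces functions on $X$ and turns translation by $l_0$ into $\tau(l_0)$ times translation. The same holds for $\rho$. Since induction preserves weak containment,
$$(\rho\boxtimes1)\otimes L^2(X)\ \prec\ (\pi\boxtimes1)\otimes L^2(X).$$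
As $L^2(X)=\mathbb C1\oplus L^2_0(X)$, the left side contains $\rho\boxtimes1$, and so
$$\rho\boxtimes1\ \prec\ (\pi\boxtimes1)\oplus\kappa,\qquad \kappa=(\pi\boxtimes1)\otimes L^2_0(X). \tag{3}$$

**Step 2: an element that switches off $\kappa$.** Since $1_H\not\prec\kappa_0$, there is $c\in C^*(H)$ with $\kappa_0(c)=0$ and $1_H(c)=1$. For $a\in L^1(G)$, $c'\in L^1(H)$ the function $a\otimes c'$ lies in $L^1(G\times H)$, and for each representation $\tau$ of $G\times H$ we have $\tau(a\otimes c')=\tau|_G(a)\,\tau|_H(c')$. Hence $\|a\otimes c'\|\le\|a\|_{C^*(G)}\|c'\|_{C^*(H)}$, and $(a,c')\mapsto a\otimes c'$ extends to $C^*(G)\times C^*(H)\to C^*(G\times H)$ with the same formula for $\tau$. So for $a\in C^*(G)$: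
$$(\rho\boxtimes1)(a\otimes c)=\rho(a)\,1_H(c)=\rho(a),\qquad(\pi\boxtimes1)(a\otimes c)=\pi(a).$$
The restriction of $\kappa$ to $H$ is $1_{H_\pi}\otimes\kappa_0$, which kills $c$; therefore $\kappa(a\otimes c)=0$.

**Step 3: compare norms.** By (3),
$$\|\rho(a)\|=\|(\rho\boxtimes1)(a\otimes c)\|\le\max\big(\|(\pi\boxtimes1)(a\otimes c)\|,\ \|\kappa(a\otimes c)\|\big)=\|\pi(a)\|$$
for every $a\in C^*(G)$, that is, $\rho\prec\pi$.

*Proof of (b).* Let $B$ be weak\*-closed and t.i., and $\pi$ as in Lemma 3(b), so $B=(\ker\pi)^\perp$. Let $f_\alpha\in B$, $\|f_\alpha\|\le1$, $f_\alpha\to f$ pointwise, $f$ continuous. By Lemma 5, $f\in B(G)$ and $\|f\|\le1$. Write $f=\langle\rho(\cdot)\xi,\eta\rangle$ with $\xi,\eta$ cyclic; then (2) holds. For $c\in\mathbb C[\Gamma]$ apply (2) to its image $p(c)\in\mathbb C[G]$: $\|\rho(p(c))\|\le\|\pi(p(c))\|$. Since $\mathbb C[\Gamma]$ is dense in $C^*(\Gamma)$, this says $\rho\circ p\prec\pi\circ p$. By (a), $\ker\pi\subseteq\ker\rho$. As $f$ is a coefficient of $\rho$, it vanishes on $\ker\rho$, so $f\in(\ker\pi)^\perp=B$. $\square$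

## 6. The lattice $Sp(4,\mathbb Z[1/\ell])$ and property (T)

**Lemma 7.** $G=PSp(4,\mathbb R)$ satisfies (R).

*Proof.* Fix a prime $\ell$ and let $H=Sp(4,\mathbb Q_\ell)$.

**Step 1: the lattice.** Embed $\tilde\Gamma=Sp(4,\mathbb Z[1/\ell])$ diagonally in $Sp(4,\mathbb R)\times H$. It is a lattice (Borel–Harish-Chandra, Borel; Margulis, *Discrete Subgroups of Semisimple Lie Groups*, I.3.2). Let $\Gamma$ be its image in $G\times H$. With the finite normal subgroup $F=\{\pm I\}\times\{I\}$, the preimage of $\Gamma$ is $\tilde\Gamma F$, a finite union of cosets of $\tilde\Gamma$, hence discrete. And $(G\times H)/\Gamma\cong(Sp(4,\mathbb R)\times H)/\tilde\Gamma F$ is a quotient of a space of finite invariant measure. So $\Gamma$ is a lattice.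

**Step 2: $p(\Gamma)$ is dense in $G$.** The group $Sp(4,\mathbb R)$ is generated by the matrices $\begin{pmatrix}I&s\\0&I\end{pmatrix}$ and $\begin{pmatrix}I&0\\s&I\end{pmatrix}$ with $s$ real symmetric. Those with entries of $s$ in $\mathbb Z[1/\ell]$ lie in $\tilde\Gamma$, and $\mathbb Z[1/\ell]$ is dense in $\mathbb R$. So the closure of $p(\Gamma)$ contains the images of all generators.

**Step 3: $\kappa_0$ has no nonzero $H$-invariant vector.** Let $f\in L^2(X)$ be $H$-invariant. Lift it to $G\times H$: a locally $L^2$ function, left $H$-invariant and right $\Gamma$-invariant almost everywhere. For each $h'\in H$ we have $f(g,h'h)=f(g,h)$ for almost all $(g,h)$. By Fubini, $f(g,h)=F_0(g)$ almost everywhere. Integrating over a compact set times a compact set of positive measure in $H$ shows $F_0\in L^1_{loc}(G)$. Right $\Gamma$-invariance gives $F_0(g\gamma)=F_0(g)$ a.e. for each $\gamma\in p(\Gamma)$. Right translation is continuous on $L^1_{loc}(G)$, so the stabilizer of $F_0$ is a closed subgroup; it contains $p(\Gamma)$, hence is $G$. So $F_0$ is constant a.e., $f$ is constant, and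 if $f\in L^2_0(X)$ then $f=0$.

**Step 4: the gap.** $H=Sp(4,\mathbb Q_\ell)$ has property (T) ([BHV, Theorem 1.5.3]). By Step 3, $1_H\not\prec\kappa_0$. $\square$

This step explains the choice of $PSp(4,\mathbb R)$. The definition (1) has an analogue for $PSL(2,\mathbb R)$ acting on the unit disc, but $SL(2,\mathbb Q_\ell)$ does not have property (T), and a deeper input is needed; it appears in §10.

## 7. Rotations of the bounded domain $D$ and the proof of Theorem 1

**The matrix model.** Put
$$J=\begin{pmatrix}0&I\\-I&0\end{pmatrix},\quad L=\begin{pmatrix}I&0\\0&-I\end{pmatrix},\quad S=\begin{pmatrix}0&I\\I&0\end{pmatrix},\quad c=\begin{pmatrix}I&iI\\I&-iI\end{pmatrix}.$$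
One computes $\bar c=Sc$ and $c^TJc=-2iJ$. The second identity shows that conjugation by $c$ preserves $Sp(4,\mathbb C)$. If $g=chc^{-1}$ with $h\in Sp(4,\mathbb C)$, then $SgS=\bar c\,h\,\bar c^{-1}$, so $\bar g=SgS$ iff $h$ is real. Hence
$$c\,Sp(4,\mathbb R)\,c^{-1}=\{g\in Sp(4,\mathbb C):\bar g=SgS\},$$
and $\bar g=SgS$ says exactly that $g=\begin{pmatrix}P&Q\\\bar Q&\bar P\end{pmatrix}$. Such $g$ satisfy
$$g^*Lg=Sg^TSLg=-Sg^TJg=-SJ=L$$
because $SL=-J$, so $g\in U(2,2)$. Conversely, $g\in Sp(4,\mathbb C)\cap U(2,2)$ satisfies $Lg^*L=g^{-1}=J^{-1}g^TJ$, and transposing gives $\bar g=LJ^{-1}gJL=SgS$. So the group is $Sp(4,\mathbb C)\cap U(2,2)$.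

**The action.** Let $D=\{Z\in\mathrm{Sym}_2(\mathbb C):I-Z^*Z>0\}\subset\mathbb C^3$, a bounded convex domain. For $Z\in D$ put $U=PZ+Q$, $V=\bar QZ+\bar P$, the two blocks of $g\binom ZI$. From $g^*Lg=L$ we get $U^*U-V^*V=Z^*Z-I<0$. Hence $V^*V>0$, $V$ is invertible, and $gZ:=UV^{-1}$ satisfies $I-(gZ)^*(gZ)>0$. From $g^TJg=J$ we get $U^TV-V^TU=Z^T-Z=0$, so $gZ$ is symmetric. Since $g\binom ZI=\binom{gZ}{I}V$, this is an action by holomorphic maps. If $g$ acts trivially, then $g0=Q\bar P^{-1}=0$ gives $Q=0$, and $PZ=Z\bar P$ for all symmetric $Z$. With $Z=I$, $P$ is real; then $P$ commutes with all symmetric matrices, so it is scalar; being unitary, $P=\pm I$. So $G=PSp(4,\mathbb R)$ acts effectively on $D$.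

**The circle.** The matrix $\mathrm{diag}(e^{i\theta/2}I,e^{-i\theta/2}I)$ acts by $Z\mapsto e^{i\theta}Z$, and $\theta\to\theta+2\pi$ changes its sign. So $\theta\mapsto k_\theta$ is a continuous homomorphism $\mathbb R/2\pi\mathbb Z\to G$, injective because it is visible on $D$. For $m\in\mathbb Z$ let $\mu_m$ be the image on $G$ of the measure $\frac1{2\pi}e^{-im\theta}d\theta$. For a representation $\sigma$ of $G$,
$$P_m^\sigma=\sigma(\mu_m)=\frac1{2\pi}\int_0^{2\pi}e^{-im\theta}\sigma(k_\theta)\,d\theta$$
is the orthogonal projection onto $\{\xi:\sigma(k_\theta)\xi=e^{im\theta}\xi\ \forall\theta\}$, and $H_\sigma$ is the Hilbert sum of these eigenspaces.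

**Definition (one-sided).** A representation $\sigma$ of $G$ is *one-sided* if $P^\sigma_m=0$ for all $m\ge1$.

The trivial representation is one-sided. If $\sigma$ is one-sided with $P^\sigma_m\neq0$ for some $m<0$, its conjugate is not one-sided.

*Proof of Theorem 1.*

**Step 1: $B$ is the set of coefficients of one-sided representations.** This describes (1) in terms of representations. If $f=\langle\sigma(\cdot)\xi,\eta\rangle$, then
$$\frac1{2\pi}\int_0^{2\pi}e^{-im\theta}f(xk_\theta y)\,d\theta=\langle P^\sigma_m\sigma(y)\xi,\sigma(x)^*\eta\rangle. \tag{4}$$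
If $\sigma$ is one-sided, this is $0$ for $m\ge1$. Conversely, if $f\in B$, choose $\xi,\eta$ cyclic by Lemma 3(a); then (4) gives $P_m^\sigma=0$ for $m\ge1$.

**Step 2: $B$ is a weak\*-closed t.i. subspace.** Linearity and translation invariance are clear from (1). The left side of (4) is continuous in $(x,y)$, so it vanishes identically iff it integrates to $0$ against $a(x)b(y)$ for all $a,b\in C_c(G)$. So $f\in B$ iff for all $a,b\in C_c(G)$ and $m\ge1$
$$0=\int_G\int_G\frac1{2\pi}\int_0^{2\pi}a(x)b(y)e^{-im\theta}f(xk_\theta y)\,d\theta\,dx\,dy=\langle f,\ a*\mu_m*b\rangle .$$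
Here $a*\mu_m*b\in L^1(G)\subseteq C^*(G)$. So $B$ is an annihilator: weak\*-closed, in particular norm-closed.

**Step 3: $B$ is a subalgebra with $1\in B$.** The trivial representation is one-sided, so $1\in B$. If $\sigma_1,\sigma_2$ are one-sided, the eigenvalues of $(\sigma_1\otimes\sigma_2)(k_\theta)$ are $e^{i(m_1+m_2)\theta}$ with $m_1,m_2\le0$, so $\sigma_1\otimes\sigma_2$ is one-sided. Its coefficients include the products of coefficients of $\sigma_1$ and $\sigma_2$; use Step 1. (Sums are covered by Step 2.)

**Step 4: $B$ separates points.** We need a one-sided injective representation. Let $\mathcal H$ be the Bergman space of square-integrable holomorphic functions on $D$, and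
$$(\rho(g)F)(z)=F(g^{-1}z)\,J_{g^{-1}}(z),$$
where $J_g$ now denotes the complex Jacobian determinant of $z\mapsto gz$. The chain rule $J_{h^{-1}g^{-1}}(z)=J_{h^{-1}}(g^{-1}z)J_{g^{-1}}(z)$ gives $\rho(g)\rho(h)=\rho(gh)$. Since $|J_g|^2$ is the real Jacobian, the same formula defines unitaries on $L^2(D)$. They are strongly continuous: for $F\in C_c(D)$ and $g\to e$, the functions $\rho(g)F$ converge uniformly to $F$ with supports in a fixed compact set, and $C_c(D)$ is dense. They preserve the closed subspace $\mathcal H$.

*One-sided:* $k_{-\theta}$ is multiplication by $e^{-i\theta}$ on $\mathbb C^3$, so $(\rho(k_\theta)F)(z)=e^{-3i\theta}F(e^{-i\theta}z)$. If $\rho(k_\theta)F=e^{im\theta}F$ for all $\theta$, then $F(e^{i\theta}z)=e^{i(-m-3)\theta}F(z)$. The Taylor component of degree $j$ at $0$ is multiplied by $e^{ij\theta}$, so only $j=-m-3$ can occur. Since $D$ is connected, $F\neq0$ has a nonzero component, and therefore $-m-3\ge0$. So $m\le-3$ for every occurring $m$.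

*Injective:* the constant $1$ and the coordinate functions are in $\mathcal H$, as $D$ is bounded. If $\rho(g)=1$, applying it to $1$ gives $J_{g^{-1}}\equiv1$, and then applying it to the coordinates gives $g^{-1}z=z$ on $D$. So $g=e$ by effectiveness. The coefficients of $\rho$ lie in $B$ and separate points.

**Step 5: $A(G)\not\subseteq B$.** Suppose $A(G)\subseteq B$. Then all coefficients of $\lambda_G$ are in $B$, so (4) with $\sigma=\lambda_G$ gives $\lambda_G(\mu_1)=0$, i.e. $\mu_1*u=0$ for all $u\in C_c(G)$. Letting $u$ run through an approximate identity, $\mu_1=0$. But $\theta\mapsto k_\theta$ is a homeomorphism of the compact circle onto its image, so $\mu_1$ is a nonzero measure. Contradiction.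

**Step 6: $B$ is Eberlein.** By Step 2 it is weak\*-closed and t.i.; by Lemma 7, $G$ satisfies (R); apply Theorem 6(b). $\square$

**An explicit element of $B$.** Consider $f(g)=\langle\rho(g)1,1\rangle=\int_DJ_{g^{-1}}(z)\,dz$. For an integrable holomorphic $F$ on $D$, averaging over $z\mapsto e^{i\theta}z$ and using the mean value property of $\lambda\mapsto F(\lambda z)$ gives $\int_DF=\mathrm{vol}(D)F(0)$. So $f(g)=\mathrm{vol}(D)J_{g^{-1}}(0)$. The derivative of $g$ at $0$ is $dZ\mapsto(P-Q\bar P^{-1}\bar Q)\,dZ\,\bar P^{-1}$. The matrix $g0=Q\bar P^{-1}$ is symmetric, so it equals $(P^*)^{-1}Q^T$. With $P^*P-Q^T\bar Q=I$ (a block of $g^*Lg=L$) this gives $P-Q\bar P^{-1}\bar Q=(P^*)^{-1}$. So the derivative is $dZ\mapsto M\,dZ\,M^T$ with $M=(P^*)^{-1}$. Its determinant on $\mathrm{Sym}_2(\mathbb C)$ is $(\det M)^3$, and $J_g(0)=\overline{\det P}^{\,-3}$. Since $g^{-1}=Lg^*L$ has upper left block $P^*$,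
$$f(g)=\mathrm{vol}(D)\,(\det P)^{-3}.$$
In particular $f(k_\theta)=\mathrm{vol}(D)e^{-3i\theta}$. The conjugate $\bar f$ is not in $B$: taking $x=y=e$ and $m=3$ in (1) for $\bar f$ gives $2\pi\,\mathrm{vol}(D)\ne0$. So $B$ is not closed under complex conjugation. For simple Lie groups, this is precisely what Theorem 9 below says a counterexample must do.

The remaining sections prove the companion statements: a positive answer with a compact open subgroup, a positive answer for many simple Lie groups, and a classification for connected centre-free simple Lie groups.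

## 8. Groups with a compact open subgroup

This class includes all compact, all discrete and all totally disconnected groups, for example $SL_n(\mathbb Q_p)$. The circle argument of §2 recovered $e_{-1}$ from powers of $e_1$; here determinants play the role of characters.

**Theorem 8.** Let $G$ have a compact open subgroup $K$. Every nonzero closed t.i. Eberlein subalgebra $B$ of $B(G)$ that separates points contains $A(G)$.

*Proof.* Let $\pi$ be as in Lemma 3(b). It is injective, and $H_\pi\ne0$.

**Step 1: an open subgroup $G'\supseteq K$ with $1_{G'}\in B$ that preserves all $K$-submodules.** Let $W\ne0$ be a finite-dimensional $K$-invariant subspace of $H_\pi$, $d=\dim W$, $P_W$ the projection onto it, and $f_W(g)=\det(P_W\pi(g)|_W)$. If $w$ is a unit vector spanning $\Lambda^dW\subset H_\pi^{\otimes d}$, then $f_W(g)=\langle\pi^{\otimes d}(g)w,w\rangle$. So $f_W\in B$ is positive definite with $f_W(e)=1$. The operator $P_W\pi(g)|_W$ is a contraction of a finite-dimensional space, so its determinant has modulus $1$ iff it is unitary, iff $\pi(g)W\subseteq W$, iff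
$$g\in G_W:=\{g:\pi(g)W=W\}.$$
The subgroup $G_W$ contains $K$, so it is open (hence also closed), and $f_W|_{G_W}$ is a character into $\mathbb T$. By Lemma 2, applied to $x=(f_W(g))_{g\in G_W}$, there is a net $n_\alpha\to\infty$ with $f_W^{n_\alpha}\to1$ on $G_W$. Off $G_W$ we have $|f_W|<1$, so $f_W^{n_\alpha}\to0$. All norms are at most $1$ and the limit $1_{G_W}$ is continuous, so $1_{G_W}\in B$. Finite products of these functions are in $B$ with norm at most $1$, and they converge pointwise to $1_{G'}$, where $G'=\bigcap_WG_W\supseteq K$ is open. So $1_{G'}\in B$.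

**Step 2: a self-adjoint algebra $M\subseteq B$ on $G'$.** By the Peter–Weyl theorem $\pi|_K$ is a direct sum of finite-dimensional subspaces $W$; fix such a decomposition. Each $W$ is $G'$-invariant by Step 1. Let $\sigma_W$ be $\pi|_{G'}$ on $W$, with matrix entries $(\sigma_W)_{ij}$ in an orthonormal basis, and $\delta=\det\sigma_W$. Then $1_{G'}(\sigma_W)_{ij}\in B$ and $1_{G'}\delta=1_{G'}f_W\in B$. By Lemma 2 there is a net of integers $n\ge2$ with $\delta^n\to1$ pointwise on $G'$. Then $1_{G'}\delta^{n-1}\in B$ has norm at most $1$ and converges to the continuous function $1_{G'}\delta^{-1}$, which is therefore in $B$. Since $\sigma_W$ is unitary, Cramer's rule gives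
$$\overline{(\sigma_W)_{ij}}=(\sigma_W^{-1})_{ji}=\delta^{-1}\cdot(\text{cofactor})_{ij},$$
and the cofactor is a polynomial in the entries. So $1_{G'}\overline{(\sigma_W)_{ij}}\in B$.

Let $\mathcal R$ be the set of finite direct sums of finite tensor products of representations $\sigma_W,\overline{\sigma_W},1$ of $G'$ with $W$ in the decomposition, and $M\subseteq B$ the set of their coefficients, extended by $0$ off $G'$. Direct sums, tensor products and conjugates stay in $\mathcal R$, so $M$ is a self-adjoint algebra with unit $1_{G'}$. It separates the points of $G'$, since $\sigma_W(g)=\sigma_W(h)$ for all these $W$ means $\pi(g)=\pi(h)$. Write $\mathrm{Trig}(K)$ for the span of the coefficients of irreducible representations of $K$. By Stone–Weierstrass $M|_K$ is dense in $C(K)$. It consists of coefficients of finite-dimensional representations of $K$ and contains all coefficients of their irreducible constituents. If an irreducible representation of $K$ were not among these constituents, its coefficients would be orthogonal in $L^2(K)$ to the dense space $M|_K$. So $M|_K=\mathrm{Trig}(K)$.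

**Step 3: $1_K\in B$.** If $G'=K$ this is Step 1. Otherwise let $g\in G'\setminus K$. *Claim: some $\rho\in\mathcal R$ has a $K$-fixed unit vector that is not fixed by $\rho(g)$.* The compact sets $K$ and $gK$ are disjoint, and $M$ restricted to $K\cup gK$ is dense in $C(K\cup gK)$ by Stone–Weierstrass. Choose $f\in M$ with $|f|<\frac13$ on $K$ and $|f-1|<\frac13$ on $gK$, and write $f=\langle\rho(\cdot)\xi,\eta\rangle$ on $G'$ with $\rho\in\mathcal R$. Let $P_K$ be the projection of $H_\rho$ onto the $K$-fixed vectors. Then $\int_Kf(xk)\,dk=\langle\rho(x)P_K\xi,\eta\rangle$. This has modulus at most $\frac13$ at $x=e$ and at least $\frac23$ at $x=g$. So $\rho(g)P_K\xi\ne P_K\xi$; normalize $P_K\xi$.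

With $\xi_g$ the unit vector of the claim, put $h_g=\frac12\,1_{G'}\,(1+\langle\rho(\cdot)\xi_g,\xi_g\rangle)\in M$. It is positive definite, equals $1$ on $K$, vanishes off $G'$, has $|h_g|\le1$, and $|h_g(g)|<1$, because equality would force $\langle\rho(g)\xi_g,\xi_g\rangle=1$. The functions $(\prod_{g\in F}h_g)^n$, indexed by finite nonempty $F\subset G'\setminus K$ and $n\in\mathbb N$, lie in $B$ with norm at most $1$. They are $1$ on $K$ and $0$ off $G'$, and at $g\in G'\setminus K$ they are bounded by $|h_g(g)|^n$ once $g\in F$. So they converge pointwise to $1_K$, which is continuous, and $1_K\in B$.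

**Step 4: $A(G)\subseteq B$.** By Steps 2 and 3, $1_KM$, which is $\mathrm{Trig}(K)$ extended by $0$, lies in $B$. $\mathrm{Trig}(K)$ is dense in $A(K)$, since $\mathrm{Trig}(K)$ is dense in $L^2(K)$ and coefficients of $\lambda_K$ at vectors of $\mathrm{Trig}(K)$ are in $\mathrm{Trig}(K)$. Extension by $0$ maps $A(K)$ contractively into $A(G)$: extend the vectors of a coefficient of $\lambda_K$ by $0$ to $L^2(G)$, and note that for $g\notin K$ the supports $gK$ and $K$ are disjoint. So $A(K)\subseteq B$. Let $f\in A(G)\cap C_c(G)$. Its support meets finitely many cosets $x_iK$, and $f=\sum_i f1_{x_iK}$. The translate $f(x_i\,\cdot)1_K$ is the extension of an element of $A(K)$, because $\lambda_G|_K$ is a multiple of $\lambda_K$. So $f$ is a finite sum of translates of elements of $A(K)$, and $f\in B$. Such $f$ are dense in $A(G)$. $\square$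

## 9. Simple Lie groups: the positive theorem

Let $G$ be a connected non-compact simple Lie group with finite centre $Z$, $K$ a maximal compact subgroup, and $\mathfrak g=\mathfrak k\oplus\mathfrak p$ the Cartan decomposition. Recall: $K$ is connected and contains $Z$; $K\times\mathfrak p\to G$, $(k,X)\mapsto k\exp X$, is a diffeomorphism; Haar measure in these coordinates is $\Delta(X)\,dk\,dX$ with $\Delta$ smooth and $\Delta(0)>0$; $\mathfrak p$ is an irreducible non-trivial real $K$-module; $G$ is unimodular. The group is called Hermitian if the centre of $K$ is infinite. For $PSL(2,\mathbb R)$, $K$ is a circle, so it is Hermitian; for $PSL(2,\mathbb C)$, $K=SO(3)$, so it is not.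

**Theorem 9.** Let $G$ be a connected non-compact simple Lie group with finite centre $Z$ and maximal compact subgroup $K$. Let $B$ be a weak\*-closed (for example closed t.i. Eberlein, by Lemma 4) t.i. subalgebra of $B(G)$ that separates points. Assume that **either** $K$ has finite centre (i.e. $G$ is not Hermitian) **or** $B$ is closed under complex conjugation. Then $A(G)\subseteq B$.

*Proof.* Let $\pi$ be as in Lemma 3(b), so $B=(\ker\pi)^\perp$. Since $B$ separates points, $B\not\subseteq\mathbb C1$. If the trivial representation were the only irreducible one weakly contained in $\pi$, then $C^*(G)/\ker\pi$ would be at most $\mathbb C$ and $B\subseteq\mathbb C1$. So there is a non-trivial irreducible $\sigma\prec\pi$, and its coefficients vanish on $\ker\sigma\supseteq\ker\pi$, hence lie in $B$. I use one decay theorem: the $K$-finite coefficients of $\sigma$ lie in $L^q(G)$ for some $q<\infty$ (Cowling, "Sur les coefficients des représentations unitaires des groupes de Lie simples", LNM 739 (1979), with Cowling–Haagerup–Howe, J. reine angew. Math. 387 (1988), for the pointwise bound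 on $K$-finite coefficients).

**Step 1: a bi-$K$-invariant integrable function in $B$.** Let $W\subset H_\sigma$ be an irreducible $K$-submodule, $d=\dim W$, $w$ a unit vector spanning $\Lambda^dW$, and
$$f_W(g)=\det(P_W\sigma(g)|_W)=\langle\sigma^{\otimes d}(g)w,w\rangle .$$
Then $f_W\in B$ and $|f_W|\le1$. It is a sum of products of $d$ bounded functions in $L^q$, so $f_W\in L^q(G)$. The group $K$ acts on $\mathbb Cw$ by a character. Let $m\ge\max(q,1)$ be an integer.

If $K$ has finite centre, $K$ is compact, connected and semisimple, hence perfect, so the character is trivial and $w$ is $K$-fixed. Put $\phi=f_W^m$, $\tau=\sigma^{\otimes dm}$, $w'=w^{\otimes m}$. If $B=\overline B$, put $\phi=|f_W|^{2m}=f_W^m\overline{f_W}^{\,m}$, $\tau=\sigma^{\otimes dm}\otimes\bar\sigma^{\otimes dm}$, $w'=w^{\otimes m}\otimes\bar w^{\otimes m}$; here the character of $K$ cancels against its conjugate. In both cases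
$$\phi=\langle\tau(\cdot)w',w'\rangle\in B\cap L^1(G),\qquad\phi(e)=1,$$
with $w'$ a $K$-fixed unit vector. So $\phi$ is positive definite and bi-$K$-invariant. The vector $w'$ is smooth, because $K$-finite vectors of the irreducible $\sigma$ are smooth. Being uniformly continuous and integrable, $\phi$ is in $C_0(G)$. By the equality case of Cauchy–Schwarz, $\{|\phi|=1\}=\{g:\tau(g)w'\in\mathbb Tw'\}$ is a closed subgroup containing $K$. It is compact because $\phi\in C_0(G)$, so it equals $K$.

**Step 2: the powers of $\phi$ concentrate on $K$.** Put $\Psi(X)=\phi(\exp X)$ on $\mathfrak p$ and $N=\dim\mathfrak p$. Since $d\tau(X)$ is skew-adjoint,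
$$\Psi(X)=1+\langle d\tau(X)w',w'\rangle-\tfrac12Q(X)+O(|X|^3),\qquad Q(X)=\|d\tau(X)w'\|^2 .$$
As $w'$ is $K$-fixed, the linear term is an $\mathrm{Ad}(K)$-invariant functional on the irreducible non-trivial module $\mathfrak p$, so it vanishes. The form $Q$ is $K$-invariant and positive semidefinite, and its null space is a submodule, so $Q=0$ or $Q$ is positive definite. If $Q=0$, then $w'$ is fixed by $\exp\mathfrak p$ and by $K$, so $\phi\equiv1\notin L^1(G)$, a contradiction. So $Q>0$. Hence there is $r>0$ with
$$|\Psi(X)|\le1-\tfrac14Q(X)\le e^{-Q(X)/4}\qquad(|X|\le r).$$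
Also $\sup_{|X|\ge s}|\Psi|<1$ for each $s>0$, since $\phi\in C_0(G)$ and $|\phi|<1$ off $K$.

Substitute $X=Y/\sqrt n$ in the integral over $|X|\le r$. The integrand $\Psi(Y/\sqrt n)^n\Delta(Y/\sqrt n)$ tends to $e^{-Q(Y)/2}\Delta(0)$ and is dominated by a constant times $e^{-Q(Y)/4}$. The remaining part satisfies $\int_{|X|\ge r}|\Psi|^n\Delta\,dX\le(\sup_{|X|\ge r}|\Psi|)^{n-1}\|\phi\|_1$, which decays exponentially in $n$. So
$$n^{N/2}\int_G\phi^n\ \to\ \Delta(0)\int_{\mathfrak p}e^{-Q(Y)/2}\,dY>0, \qquad n^{N/2}\int_G|\phi|^n\ \to\ \text{the same limit}. \tag{5}$$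
If $U$ is a neighbourhood of $K$, it contains $K\exp\{|X|<s\}$ for some $s>0$, and the same exponential bound gives $n^{N/2}\int_{G\setminus U}|\phi|^n\to0$. Put $\phi_n=\phi^n/\int\phi^n$ for large $n$. Then $\phi_n\in B$, $\int\phi_n=1$, $\sup_n\|\phi_n\|_1<\infty$, and $\int_{G\setminus U}|\phi_n|\to0$ for every neighbourhood $U$ of $K$.

**Step 3: $u*m_K*v\in B$ for $u,v\in C_c(G)$,** where $m_K$ is normalized Haar measure of $K$. Put $v_0=m_K*v$. As $\phi_n=\phi_n*m_K$, we have $\phi_n*v=\phi_n*v_0$ and
$$\|\phi_n*v-v_0\|_2\le\int_G|\phi_n(g)|\,\|\lambda(g)v_0-v_0\|_2\,dg\ \to\ 0 ,$$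
since $g\mapsto\|\lambda(g)v_0-v_0\|_2$ is continuous, bounded, and $0$ on $K$. Next,
$$u*b*v=\int\!\!\int u(x)v(y)\,b(x^{-1}\cdot\,y^{-1})\,dx\,dy .$$
Translations act norm-continuously on each element of $B(G)$, so this is a Bochner integral and lies in $B$ for $b\in B$. Finally $\|u*w\|_{A(G)}\le\|u\|_2\|w\|_2$ for $w\in L^2(G)$, because $(u*w)(g)=\langle\lambda(g)\check w,\bar u\rangle$ with $\check w(t)=w(t^{-1})$ and $G$ is unimodular. So $u*\phi_n*v\in B$ converges in norm to $u*v_0=u*m_K*v$, which is in $B$.

**Step 4: elements of $B$ with support close to $Z$.** The group $\bigcap_xxKx^{-1}$ is compact and normal. Its Lie algebra is an ideal of $\mathfrak g$, not all of $\mathfrak g$ because $G$ is not compact, hence $0$. A discrete normal subgroup of a connected group is central, so $\bigcap_xxKx^{-1}\subseteq Z$; and it contains $Z$. By the descending chain condition for closed subgroups of the compact Lie group $K$, there are $x_1,\dots,x_r$ with $\bigcap_ix_iKx_i^{-1}=Z$. Let $0\le u\in C_c(G)$ with $u(e)>0$ and small support $S$, $u^*(x)=u(x^{-1})$, and $h=u*m_K*u^*$, which is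 in $B$ by Step 3. Then $h\ge0$ and $h(e)=\int_G\int_Ku(x)u(xk)\,dk\,dx>0$. Moreover $h$ is $Z$-invariant since $Z\subseteq K$ is central, and $\mathrm{supp}\,h\subseteq SKS^{-1}$. Put $\chi(g)=\prod_{i=1}^rh(x_i^{-1}gx_i)$. Then $\chi\in B$, $\chi\ge0$, $\chi(e)>0$, $\chi$ is $Z$-invariant, and $\mathrm{supp}\,\chi\subseteq\bigcap_ix_iSKS^{-1}x_i^{-1}$. By compactness this set shrinks to $Z$ as $S$ shrinks to $\{e\}$. Normalizing, we get $\chi_n\in B$ with $\chi_n\ge0$, $\int\chi_n=1$, $Z$-invariant, whose supports are eventually inside any neighbourhood of $Z$.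

**Step 5: separating the elements of $Z$.** For $\omega\in\hat Z$ let $B_\omega=\{f\in B:f(xz)=\omega(z)f(x)\}$. Averaging $\overline{\omega(z)}f(xz)$ over $Z$ shows $B=\bigoplus_\omega B_\omega$. Let $\Omega=\{\omega:B_\omega\ne0\}$. Each $B_\omega$ is t.i., so for nonzero $f\in B_\omega$, $f'\in B_{\omega'}$ we may translate so that $f(e)f'(e)\ne0$. Then $0\neq ff'\in B_{\omega\omega'}$. So $\Omega$ is a nonempty subsemigroup of the finite group $\hat Z$, hence a subgroup. If $\omega(z)=1$ for all $\omega\in\Omega$, then all $f\in B$ satisfy $f(z)=f(e)$, so $z=e$. Hence $\Omega=\hat Z$.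

Fix $\omega$ and $b\in B_\omega$ with $b(e)=1$. Let $\omega m_Z=\frac1{|Z|}\sum_z\omega(z)\delta_z$ and, for $v\in C_c(G)$, $v_\omega=(\omega m_Z)*v$. Then $\lambda(z)v_\omega=\overline{\omega(z)}v_\omega$ and $\chi_nb=(\chi_nb)*(\omega m_Z)$, so
$$(\chi_nb)*v=\int_G\chi_n(g)\,b(g)\lambda(g)v_\omega\,dg .$$
The continuous function $g\mapsto b(g)\lambda(g)v_\omega$ is $Z$-invariant and equals $v_\omega$ at $e$, so it equals $v_\omega$ on $Z$. Since the supports of the $\chi_n$ shrink to $Z$ and $\chi_n\geq 0$, $\int\chi_n=1$, we get $(\chi_nb)*v\to v_\omega$ in $L^2(G)$. As in Step 3, $u*(\chi_nb)*v\in B$ converges to $u*(\omega m_Z)*v$ in norm, so the latter is in $B$. Summing over $\omega\in\hat Z$ and using $\sum_\omega\omega m_Z=\delta_e$, we get $u*v\in B$ for all $u,v\in C_c(G)$. These span a dense subspace of $A(G)$. $\square$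

In the example of Theorem 1 the proof stops in Step 1. There $K$ has infinite centre, the character on $\mathbb Cw$ may be non-trivial, and without conjugation nothing in $B$ is available to cancel it.

## 10. Centre-free simple Lie groups: the classification

**Theorem 10.** Let $G\neq\{e\}$ be a connected simple Lie group with trivial centre. The following are equivalent:
1. every nonzero closed t.i. Eberlein subalgebra of $B(G)$ that separates points contains $A(G)$;
2. $G$ is not a non-compact group of Hermitian type (i.e. $G$ is compact, or its maximal compact subgroups have finite centre).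

*Proof.* (2)⇒(1): if $G$ is compact, apply Theorem 8 with $K=G$. Otherwise apply Lemma 4 and Theorem 9.

(1)⇒(2): let $G$ be non-compact Hermitian. We construct a counterexample.

**Step 1: the algebra.** By Harish-Chandra (Helgason, *Differential Geometry, Lie Groups, and Symmetric Spaces*, Ch. VIII), $G$ acts holomorphically and, being centre-free, effectively on a bounded connected domain $D\subset\mathbb C^N$ with $0\in D$, and contains a circle $k_\theta$ acting by $z\mapsto e^{i\theta}z$. Define $B$ by (1). Steps 1–5 of the proof of Theorem 1 used only these data. The one change is that the Jacobian of $k_{-\theta}$ is now $e^{-iN\theta}$, so a nonzero eigenvector of frequency $m$ in the Bergman space satisfies $-m-N\ge0$, and the Bergman representation is again one-sided. So $B$ is a weak\*-closed t.i. unital subalgebra, separates points, and does not contain $A(G)$. By Theorem 6(b) it is Eberlein as soon as $G$ satisfies (R).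

**Step 2: an arithmetic lattice.** Since $G$ is non-compact Hermitian, $\mathfrak g_{\mathbb C}$ is simple, and $\mathfrak g$ has a $\mathbb Q$-form (Borel, Topology 2 (1963)). So there is a simply connected absolutely almost simple $\mathbb Q$-group $\mathbf S$ whose real Lie algebra is $\mathfrak g$. The group $\mathbf S(\mathbb R)$ is connected, and $G=\mathbf S(\mathbb R)/\text{centre}$. The group $\mathbf S$ splits over some number field. By Chebotarev there is a prime $\ell$ that splits completely in it, so $\mathbf S$ splits over $\mathbb Q_\ell$. If $\mathfrak g_{\mathbb C}$ has rank $1$, then $G=PSL(2,\mathbb R)$, and we take $\mathbf S=SL_2$. Let $H=\mathbf S(\mathbb Q_\ell)$, and let $\Gamma$ be the image of $\mathbf S(\mathbb Z[1/\ell])$ in $G\times H$. It is a lattice, as in Lemma 7. As $\mathbf S$ is simply connected and $H$ is not compact, strong approximation (Kneser, Platonov) says that $\mathbf S(\mathbb Q)$ is dense in the adelic group without the factor at $\ell$. Intersecting with the open subgroup $\mathbf S(\mathbb R)\times\prod_{q\ne\ell}\mathbf S(\mathbb Z_q)$ shows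 that $\mathbf S(\mathbb Z[1/\ell])$ is dense in $\mathbf S(\mathbb R)$. So $p(\Gamma)$ is dense in $G$, and Step 3 of the proof of Lemma 7 shows that $\kappa_0$ has no nonzero $H$-invariant vector.

**Step 3: the gap in rank at least $2$.** If the absolute rank of $\mathbf S$ is at least $2$, then $H$, being split over $\mathbb Q_\ell$, has property (T) ([BHV, Theorem 1.6.1]). So $1_H\not\prec\kappa_0$.

**Step 4: the gap for $PSL(2,\mathbb R)$.** Here $H=SL_2(\mathbb Q_\ell)$. By strong approximation, $L^2\big(SL_2(\mathbb Z[1/\ell])\backslash(SL_2(\mathbb R)\times SL_2(\mathbb Q_\ell))\big)$ is the space of $\prod_{q\ne\ell}SL_2(\mathbb Z_q)$-fixed vectors in $L^2(SL_2(\mathbb Q)\backslash SL_2(\mathbb A))$. After the inversion $g\mapsto g^{-1}$, $L^2(X)$ is the subspace of functions invariant under $\{\pm I\}\times\{I\}$. So every irreducible representation of $H$ weakly contained in $\kappa_0$ belongs to the support of $L^2(SL_2(\mathbb Q)\backslash SL_2(\mathbb A))$. The trivial representation $1_H$ is isolated in that support (Gelbart–Jacquet, Ann. Sci. ÉNS 11 (1978); see Clozel, Invent.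 Math. 151 (2003)).

Suppose $1_H\prec\kappa_0$. Then $\{1_H\}$ is open in the support of $\kappa_0$, which is the dual of $C=C^*(H)/\ker\kappa_0$. So $C$ has a closed two-sided ideal $I$ whose only irreducible representation is $1_H$. Hence $I\cong\mathbb C$, say $I=\mathbb Ce$ with $e$ a projection, and $ae=1_H(a)e$ for $a\in C$. As $\kappa_0$ is faithful on $C$, $\kappa_0(e)\ne0$. On its range $\kappa_0(a)$ acts as the scalar $1_H(a)$, so the range consists of $H$-invariant vectors. This contradicts Step 2. So $1_H\not\prec\kappa_0$.

So (R) holds in all cases, and $B$ is a counterexample to (1). $\square$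

On the groups of Theorem 10 that admit counterexamples, conjugation is the only obstruction.

**Corollary 11.** Let $G$ be a connected non-compact Hermitian simple Lie group with trivial centre. Every closed t.i. Eberlein subalgebra of $B(G)$ that separates points and is closed under complex conjugation contains $A(G)$.

*Proof.* Such a subalgebra is weak\*-closed by Lemma 4; apply Theorem 9. $\square$

For general locally compact groups no classification is claimed here.
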